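\title{Every CAT(0) space carries a CAT($-1$) metric with the same topology}

\begin{abstract}
We show that every complete CAT(0) space $(X,d)$ admits a complete CAT($-1$) metric that induces the same topology. The metric is explicit: it is the length metric of the form ``$d^2-df^2$'', where $f=\sqrt{1+d(p,\cdot)^2}$ and $p\in X$ is any point. For Euclidean space this is the hyperboloid model of hyperbolic space. The proof uses no local compactness. It turns the identities that hold on the hyperboloid into inequalities by a first variation argument and then bounds Alexandrov angles.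
\end{abstract}

\section{Introduction}

\subsection{The question and the results}

For $\kappa\le 0$ let $M^2_\kappa$ be the model plane of constant curvature $\kappa$: the Euclidean plane if $\kappa=0$, and the hyperbolic plane $\mathbb H^2$ with its metric multiplied by $1/k$ if $\kappa=-k^2<0$. A \emph{geodesic} in a metric space $(X,d)$ is a map $c$ from an interval to $X$ with $d(c(s),c(t))=|s-t|$, and $X$ is \emph{geodesic} if any two of its points are joined by one. A geodesic triangle consists of three points and three geodesics joining them. Its \emph{comparison triangle} is the triangle in $M^2_\kappa$ with the same side lengths, and each point on a side has a comparison point that divides the corresponding side in the same ratio. A \emph{CAT($\kappa$) space} is a complete geodesic space in which any two points of a geodesic triangle are at most as far apart as their comparison points. Completeness is always part of the definition; we repeat the word in statements for emphasis.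

The condition becomes stronger as $\kappa$ decreases; in particular a CAT($\kappa$) space with $\kappa\le0$ is CAT(0). All negative bounds are the same up to scale, since multiplying a CAT($-k^2$) metric by $k$ gives a CAT($-1$) metric. The bound $0$ is invariant under scaling, and the gap between $0$ and a negative bound is real: an equilateral Euclidean triangle has angles $\pi/3$, larger than the angles of its comparison triangle in $M^2_\kappa$ for any $\kappa<0$. One may ask whether the topology of the space sees this gap. The following question comes from \cite{LS}.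

\begin{quote}
\emph{Given a CAT(0) space $X$, does there exist a CAT($-1$) metric on $X$ defining the same topology?}
\end{quote}

The simplest cases suggest that it does: $\mathbb R^n$ is homeomorphic to $\mathbb H^n$, and a metric tree is CAT($\kappa$) for every $\kappa$. The first case also carries a warning. On $\mathbb R^2$ the new metric can be neither invariant under all isometries of the old one nor globally bi-Lipschitz to it (Remark~\ref{rem:limits}), so a general construction has to break the symmetry. We do this by choosing a base point.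

Let $(X,d)$ be a complete CAT(0) space and $p\in X$. Put
\[
r=d(p,\cdot),\qquad f=\sqrt{1+r^2},\qquad \rho=\operatorname{arsinh} r ,
\]
so that $r=\sinh\rho$ and $f=\cosh\rho$. For a $d$-Lipschitz curve $\gamma$ let $|\gamma'|$ be its metric derivative with respect to $d$ (recalled in Section~\ref{sec:tools}), and put
\[
v_\gamma=\sqrt{|\gamma'|^2-\big((f\circ\gamma)'\big)^2},\qquad \hat L(\gamma)=\int v_\gamma,\qquad \hat d(x,y)=\inf \hat L(\gamma),
\]
where the infimum is taken over all $d$-Lipschitz curves from $x$ to $y$. The radicand is nonnegative because $f$ is $1$-Lipschitz.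

\begin{theorem}\label{thm:main}
The function $\hat d$ is a complete CAT($-1$) metric on $X$ inducing the same topology as $d$.
\end{theorem}

So the answer to the question is yes. Rescaling gives a family of metrics that tends to $d$.

\begin{theorem}\label{thm:kappa}
For $\kappa=-k^2<0$ there is a complete CAT($\kappa$) metric $d_\kappa$ on $X$ with the topology of $d$ such that $d_\kappa\le d$, $\ d_\kappa(p,x)=k^{-1}\operatorname{arsinh}(k\,d(p,x))$, and
\[
d(x,y)\le\cosh\big(\operatorname{arsinh}(k\,d(p,x))+k\,d_\kappa(x,y)\big)\,d_\kappa(x,y).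
\]
Isometries of $(X,d)$ fixing $p$ are isometries of $d_\kappa$, and $d_\kappa\to d$ uniformly on bounded sets as $\kappa\uparrow0$. For $X=\mathbb R^n$, the space $(X,d_\kappa)$ is hyperbolic space of curvature $\kappa$.
\end{theorem}

\begin{corollary}\label{cor:top}
For a topological space $Y$ the following are equivalent: $Y$ admits a compatible complete CAT(0) metric; $Y$ admits a compatible complete CAT($\kappa$) metric for some $\kappa<0$; $Y$ admits one for every $\kappa<0$.
\end{corollary}

\subsection{Why this metric: smooth surfaces}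

In polar coordinates the Euclidean metric is $dr^2+r^2d\omega^2$ and the hyperbolic metric is $d\rho^2+\sinh^2\!\rho\,d\omega^2$. The substitution $r=\sinh\rho$ matches the spherical parts, and the radial parts differ by $dr^2-d\rho^2=\sinh^2\!\rho\,d\rho^2=df^2$. Subtracting $df^2$ thus keeps the spheres around $p$ and shrinks only the radial direction, and this operation makes sense in any metric space.

The reason why it lowers the curvature bound is visible on a complete simply connected smooth surface of curvature $\le0$. In geodesic polar coordinates around $p$ the metric is $dr^2+j^2d\omega^2$, where $j=0$ at $r=0$ and the Gauss curvature is $-j_{rr}/j$; so $j$ is convex in $r$. The new metric is $d\rho^2+j^2d\omega^2$, and away from $p$ its curvature is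
\[
-\frac{j_{\rho\rho}}{j}=-\frac{\cosh^2\!\rho\; j_{rr}+r\,j_r}{j}\le-1 ,
\]
because $j_{rr}\ge0$, and because convexity gives $0=j(0)\ge j(r)-rj_r$, that is, $rj_r\ge j$.

In a general CAT(0) space there are no coordinates and no curvature tensor, and three difficulties appear. First, the CAT(0) condition gives upper bounds for distances and for the \emph{values} of $f$, while $\hat L$ contains the \emph{derivative} of $f$ along the curve, with a minus sign. Second, $X$ need not be locally compact, so even the existence of $\hat d$-geodesics needs a proof. Third, the derivative of $f$ along a $\hat d$-geodesic can jump. The plan of the proof is given at the end of Section~\ref{sec:metric}, after two examples. The CAT(0) condition enters only through inequality \eqref{eq:conv} and Lemma~\ref{lem:frame}; apart from these, completeness of $d$ is used for the completeness of $\hat d$ and for the limit curve in Proposition~\ref{prop:limit}.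

\section{Tools}\label{sec:tools}

\subsection{Lipschitz curves}

For a Lipschitz curve $\gamma$ on an interval, the \emph{metric derivative} $|\gamma'|(t)=\lim_{h\to0}d(\gamma(t+h),\gamma(t))/|h|$ exists almost everywhere, is bounded and measurable, and $d(\gamma(s),\gamma(t))\le\int_s^t|\gamma'|$. Conversely, if $d(\gamma(s),\gamma(t))\le\int_s^t g$ for all $s<t$ and an integrable $g$, then $|\gamma'|\le g$ a.e.\ by Lebesgue differentiation. For curves in $X$, ``Lipschitz'' and $|\gamma'|$ always refer to $d$, and we write $f\gamma$ for $f\circ\gamma$.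

Let $\sigma:I\to J$ be a nondecreasing Lipschitz surjection between compact intervals. For bounded Borel functions $g$ on $J$,
\begin{equation}\label{eq:cv}
\int_I g(\sigma(t))\,\sigma'(t)\,dt=\int_J g(u)\,du ,
\end{equation}
since for indicator functions both sides define measures on $J$ that agree on intervals. If $\gamma$ is a Lipschitz curve and $u$ a Lipschitz function on $J$, then
\begin{equation}\label{eq:chain}
|(\gamma\circ\sigma)'|=|\gamma'|(\sigma)\,\sigma',\qquad (u\circ\sigma)'=u'(\sigma)\,\sigma'\qquad\text{a.e.},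
\end{equation}
with the right sides read as $0$ where $\sigma'=0$. Indeed, where $\sigma'=0$ the left sides vanish. If $N\subset J$ is a Borel null set, then \eqref{eq:cv} with $g=1_N$ shows that $\sigma(t)\notin N$ for a.e.\ $t$ with $\sigma'(t)>0$; for $N$ containing the points where $|\gamma'|$ or $u'$ does not exist, the usual chain rule applies at such $t$.

\subsection{Weak differential inequalities}

Let $u$ be Lipschitz and $g$ continuous on $[\alpha,\beta]$. We say that $u''\ge g$ \emph{weakly} if $\int(u'\psi'+g\psi)\le0$ for all $C^1$ functions $\psi\ge0$ with compact support in $(\alpha,\beta)$. We use the following standard facts. A bounded measurable function $H$ with $\int H\psi'\le0$ for all such $\psi$ agrees a.e.\ with a nondecreasing function. Hence, if $u''\ge g\ge0$ weakly, then $u$ is convex. Its one-sided derivatives $u'_-\le u'_+$ are bounded and nondecreasing, $u'_+$ is right-continuous with left limits $u'_-$, and the Stieltjes measure $\mu$ of $u'_+$ on $(\alpha,\beta)$ is finite and satisfies $\mu\ge g\,dt$ and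
\begin{equation}\label{eq:parts}
\int u'\phi'\,dt=-\int\phi\,d\mu\qquad\text{for Lipschitz $\phi$ with }\phi(\alpha)=\phi(\beta)=0 .
\end{equation}

\subsection{Angles}

Let $\gamma_0,\gamma_1$ be geodesics in a metric space $(Y,d_Y)$ starting at the same point $q$. Their \emph{Alexandrov angle} $\angle_q(\gamma_0,\gamma_1)\in[0,\pi]$ is the upper limit, as $s,t\downarrow0$, of the angle at $q$ of the Euclidean comparison triangle of $q,\gamma_0(s),\gamma_1(t)$. Equivalently,
\begin{equation}\label{eq:angle}
\cos\angle_q(\gamma_0,\gamma_1)=\liminf_{s,t\downarrow0}\frac{s^2+t^2-d_Y(\gamma_0(s),\gamma_1(t))^2}{2st}.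
\end{equation}
Alexandrov angles at $q$ satisfy the triangle inequality \cite[I.1.14]{BH}. A complete geodesic space is CAT($\kappa$), $\kappa\le0$, if and only if in every geodesic triangle with distinct vertices each Alexandrov angle is at most the corresponding angle of the comparison triangle in $M^2_\kappa$ \cite[II.1.7]{BH}. In $\mathbb H^2$, a triangle with sides $\ell_0,\ell_1$ enclosing the angle $\omega$ has third side $c$ given by the law of cosines $\cosh c=\cosh\ell_0\cosh\ell_1-\sinh\ell_0\sinh\ell_1\cos\omega$.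

\subsection{Planar models in a CAT(0) space}

Let $m$ be the point at fraction $\lambda\in[0,1]$ from $x$ on a $d$-geodesic from $x$ to $y$. Comparison in the triangle $z,x,y$ gives
\begin{equation}\label{eq:conv}
d(z,m)^2\le(1-\lambda)\,d(z,x)^2+\lambda\, d(z,y)^2-\lambda(1-\lambda)\,d(x,y)^2 ,
\end{equation}
since this is an identity in the plane. If $z$ is the point at fraction $\lambda$ on a second geodesic from $x$ to $y$, the right side is $0$; so $d$-geodesics are unique, and we write $m=[x,y]_\lambda$. With $z=p$, adding $1$ to both sides gives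
\begin{equation}\label{eq:fconv}
f([x,y]_\lambda)^2\le(1-\lambda)f(x)^2+\lambda f(y)^2-\lambda(1-\lambda)\,d(x,y)^2 .
\end{equation}

Reshetnyak's majorization theorem \cite{Re} says that for a closed rectifiable curve in a CAT(0) space there are a closed convex, possibly degenerate, planar region $C$ and a $1$-Lipschitz map $C\to X$ whose restriction to $\partial C$ is an arclength-preserving parametrization of the curve. We need it for quadrilaterals.

\begin{lemma}\label{lem:quad}
For $x,x_1,y_1,y\in X$ there are $\bar x,\bar x_1,\bar y_1,\bar y\in\mathbb R^2$ with $|\bar x-\bar x_1|=d(x,x_1)$, $|\bar x_1-\bar y_1|=d(x_1,y_1)$, $|\bar y_1-\bar y|=d(y_1,y)$, $|\bar y-\bar x|=d(y,x)$ and, for all $\lambda,\lambda_1\in[0,1]$,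
\[
d\big([x,y]_\lambda,[x_1,y_1]_{\lambda_1}\big)\le\big|(1-\lambda_1)\bar x_1+\lambda_1\bar y_1-(1-\lambda)\bar x-\lambda\bar y\big| .
\]
\end{lemma}

\begin{proof}
Majorize the geodesic quadrilateral $x,x_1,y_1,y$ and let the barred points be the points of $\partial C$ over the vertices. The arc of $\partial C$ over a side has length equal to the distance of the endpoints of the side. The chord of the arc is at least that long, since the map is $1$-Lipschitz. So the arc is a straight segment, mapped isometrically onto the side, and the inequality is the $1$-Lipschitz property.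
\end{proof}

All variations in this paper move one curve toward another along the geodesics between them. The next lemma bounds the speed of the moved curve by the formula that holds in a vector space.

\begin{lemma}[planar frames]\label{lem:frame}
Let $x,y:I\to X$ be Lipschitz curves on a compact interval and $D=d(x,y)$. For a.e.\ $\theta\in I$ there are vectors $\dot x,\dot y,z\in\mathbb R^2$, depending on $\theta$, with
\begin{equation}\label{eq:frame}
|\dot x|=|x'|,\qquad|\dot y|=|y'|,\qquad|z|=D,\qquad z\cdot(\dot y-\dot x)=(\tfrac12D^2)' ,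
\end{equation}
such that for every Lipschitz function $\lambda:I\to[0,1]$ the curve $\zeta=[x,y]_\lambda$ is Lipschitz and
\begin{equation}\label{eq:frameineq}
|\zeta'|\le|(1-\lambda)\dot x+\lambda\dot y+\lambda' z|\qquad\text{a.e.}
\end{equation}
\end{lemma}

We call $(\dot x,\dot y,z)$ a \emph{frame} for $(x,y)$. It does not depend on $\lambda$, and it is not claimed to depend measurably on $\theta$. Replacing $\lambda$ by $1-\lambda$ shows that $(\dot y,\dot x,-z)$ is a frame for $(y,x)$. A frame restricts to a frame on a subinterval, since a Lipschitz $\lambda$ on the subinterval extends to $I$ by constants.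

\begin{proof}
Apply Lemma~\ref{lem:quad} to $x(\theta),x(\theta+h),y(\theta+h),y(\theta)$, $h>0$, and place the planar points at $0,\ \bar x_h,\ \bar y_h,\ z=(D(\theta),0)$. With $\lambda_h=\lambda(\theta+h)$ and $\lambda_0=\lambda(\theta)$,
\begin{equation}\label{eq:quadh}
d(\zeta(\theta),\zeta(\theta+h))\le\big|(1-\lambda_h)\bar x_h+\lambda_h(\bar y_h-z)+(\lambda_h-\lambda_0)z\big| .
\end{equation}
Since $|\bar x_h|=d(x(\theta),x(\theta+h))$ and $|\bar y_h-z|=d(y(\theta),y(\theta+h))$, the right side is at most a constant times $h$, and $\zeta$ is Lipschitz. Now fix an interior $\theta$ at which $|x'|$, $|y'|$ and $(D^2)'$ exist. Along some sequence $h_j\downarrow0$ the bounded vectors $\bar x_h/h$ and $(\bar y_h-z)/h$ converge to vectors $\dot x$ and $\dot y$, of lengths $|x'|$ and $|y'|$. Along this sequence $D(\theta+h)^2=|\bar y_h-\bar x_h|^2=|z+h(\dot y-\dot x)+o(h)|^2$, which gives the last identity in \eqref{eq:frame}. If $\lambda'$ and $|\zeta'|$ exist at $\theta$, divide \eqref{eq:quadh} by $h=h_j$ and let $j\to\infty$.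
\end{proof}

\section{The metric $\hat d$ and the chord function}\label{sec:metric}

\begin{lemma}\label{lem:basic}
For every Lipschitz curve $\gamma$,
\begin{equation}\label{eq:speed}
|\gamma'|\le\cosh\rho(\gamma)\; v_\gamma,\qquad |(\rho\gamma)'|\le v_\gamma\qquad\text{a.e.}
\end{equation}
For all $x,y\in X$,
\begin{equation}\label{eq:basic}
|\rho(x)-\rho(y)|\le\hat d(x,y)\le d(x,y)\le\cosh\big(\rho(x)+\hat d(x,y)\big)\,\hat d(x,y),
\end{equation}
and $\hat d(x,y)=\rho(y)-\rho(x)$ if $x$ lies on the $d$-geodesic from $p$ to $y$. The function $\hat d$ is a complete metric with the same topology and the same bounded sets as $d$, and it is bi-Lipschitz to $d$ on bounded sets.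
\end{lemma}

\begin{proof}
We have $(f\gamma)'^2=\frac{r^2}{1+r^2}(r\gamma)'^2$ and $|(r\gamma)'|\le|\gamma'|$ a.e. Hence $v_\gamma^2\ge|\gamma'|^2/(1+r^2)$ and $v_\gamma^2\ge(r\gamma)'^2/(1+r^2)=(\rho\gamma)'^2$, which is \eqref{eq:speed}. Integrating the second inequality gives the first inequality of \eqref{eq:basic}, and $v_c\le|c'|$ along the $d$-geodesic $c$ gives the second. A curve from $x$ to $y$ with $\hat L\le\hat d(x,y)+\epsilon$ stays in the set $\{\rho\le\rho(x)+\hat d(x,y)+\epsilon\}$, so the first inequality of \eqref{eq:speed} gives the third as $\epsilon\to0$. Along a $d$-geodesic from $p$ we have $|\gamma'|=(r\gamma)'=1$, so $v_\gamma=(\rho\gamma)'$ and the first inequality of \eqref{eq:basic} is an equality. Symmetry and the triangle inequality follow by reversing and concatenating curves, and the remaining claims follow from \eqref{eq:basic}: a $\hat d$-Cauchy sequence is bounded, hence $d$-Cauchy, hence convergent for $d$ and for $\hat d\le d$.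
\end{proof}

The distance $\hat d$ is an infimum and is hard to compute with. Its computable substitute is the finite version of ``$d^2-df^2$'':
\[
K(x,y)=d(x,y)^2-(f(x)-f(y))^2,\qquad W(x,y)=1+\tfrac12K(x,y).
\]
We call $W$ the \emph{chord function}.

\begin{lemma}\label{lem:K}
For all $x,y\in X$ we have $\hat d(x,y)^2\le K(x,y)$. If $f(x),f(y)\le L$, then $K(x,y)\ge d(x,y)^2/L^2$.
\end{lemma}

\begin{proof}
Let $c:[0,D]\to X$ be the $d$-geodesic from $x$ to $y\neq x$. By Jensen's inequality for the concave function $\sqrt{1-u^2}$,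
\[
\hat L(c)=\int_0^D\sqrt{1-(fc)'^2}\le D\sqrt{1-\big((f(y)-f(x))/D\big)^2}=\sqrt{K(x,y)} .
\]
If $L=\sqrt{1+R^2}$, then $r(x),r(y)\le R$. The derivative of $\sqrt{1+u^2}$ is at most $R/L$ on $[0,R]$, so $|f(x)-f(y)|\le (R/L)\,d(x,y)$ and $K\ge(1-R^2/L^2)\,d^2=d^2/L^2$.
\end{proof}

\begin{lemma}\label{lem:reparam}
For every Lipschitz curve $\gamma:[0,1]\to X$ there is a Lipschitz curve on $[0,1]$ with the same endpoints and with $v=\hat L(\gamma)$ a.e.
\end{lemma}

\begin{proof}
Let $\Lambda=\max\cosh\rho(\gamma)$ and $\sigma(t)=\int_0^tv_\gamma$. By \eqref{eq:speed}, $d(\gamma(t),\gamma(t'))\le\Lambda|\sigma(t)-\sigma(t')|$, so $\gamma=\tilde\gamma\circ\sigma$ for a $\Lambda$-Lipschitz curve $\tilde\gamma$ on $[0,\hat L(\gamma)]$. If $\hat L(\gamma)=0$, then $\gamma$ is constant and we are done. Otherwise \eqref{eq:chain} gives $\sigma'=v_\gamma=v_{\tilde\gamma}(\sigma)\sigma'$ a.e., so $\int|v_{\tilde\gamma}-1|=\int|v_{\tilde\gamma}(\sigma)-1|\,\sigma'=0$ by \eqref{eq:cv}. Rescale $\tilde\gamma$ affinely to $[0,1]$.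
\end{proof}

On $\mathbb R^m\times\mathbb R$ we use the Minkowski form $\langle(u,\alpha),(w,\beta)\rangle=u\cdot w-\alpha\beta$.

\begin{example}[the hyperboloid]\label{ex:hyp}
Let $X=\mathbb R^n$ and $p=0$. The map $\iota(x)=(x,f(x))$ is a diffeomorphism onto the upper sheet of the hyperboloid $\langle\mathbf u,\mathbf u\rangle=-1$, and $v_\gamma^2=\langle(\iota\gamma)',(\iota\gamma)'\rangle$. So $\hat d$ is the Riemannian distance of the hyperboloid model of $\mathbb H^n$, in which $\cosh\hat d(x,y)=-\langle\iota x,\iota y\rangle$ and the geodesics from $q$ are $\iota\gamma(s)=\cosh s\,\mathbf q+\sinh s\,\mathbf u$ with $\mathbf q=\iota q$, $\langle\mathbf u,\mathbf u\rangle=1$, $\langle\mathbf q,\mathbf u\rangle=0$. Since $K(x,y)=\langle\iota x-\iota y,\iota x-\iota y\rangle=-2-2\langle\iota x,\iota y\rangle$, we get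
\[
W(x,y)=-\langle\iota x,\iota y\rangle=\cosh\hat d(x,y).
\]
As $(\iota\gamma)''=\iota\gamma$, every linear function of $\iota\gamma(s)$ solves $u''=u$; this applies to $f(\gamma(s))$ and to $W(\gamma(s),y)$. For two geodesics from $q$ with directions $\mathbf u_0,\mathbf u_1$ we have $W(\gamma_0(s),\gamma_1(t))=\cosh s\cosh t-\sinh s\sinh t\,\langle\mathbf u_0,\mathbf u_1\rangle$, so the quotient
\begin{equation}\label{eq:Q}
Q(s,t)=\frac{W(\gamma_0(s),\gamma_1(t))-\cosh s\cosh t}{\sinh s\,\sinh t}
\end{equation}
is constant and equals minus the cosine of the angle between them.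
\end{example}

\begin{example}[a tripod]\label{ex:tripod}
Let $X$ be the union of three rays issuing from a point $m$, with the length metric. Let $p$ lie on the first ray with $\rho_0=\rho(m)>0$, and let $x,y$ lie on the other two rays at distance $a>0$ from $m$. Every curve from $x$ to $y$ passes through $m$, so $\hat d(x,y)=2\delta$ by Lemma~\ref{lem:basic}, where $\sinh(\rho_0+\delta)=\sinh\rho_0+a$. Along the $\hat d$-geodesic from $x$ to $y$, parametrized on $[-\delta,\delta]$, we have $f=\cosh(\rho_0+|s|)$, and the derivative jumps from $-\sinh\rho_0$ to $\sinh\rho_0$ at $s=0$. The addition formula gives $\sinh(\rho_0+\delta)>\sinh\rho_0+\sinh\delta$, so $a>\sinh\delta$ and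
\[
W(x,y)=1+2a^2>1+2\sinh^2\delta=\cosh\hat d(x,y).
\]
Moreover $K(x,y)/\hat d(x,y)^2=a^2/\delta^2\to\cosh^2\rho_0>1$ as $a\to0$.
\end{example}

\paragraph{Plan of the proof.} Each identity of Example~\ref{ex:hyp} becomes an inequality in a CAT(0) space. Along $\hat d$-geodesics, $f''\ge f$ (Section~\ref{sec:geodesics}, together with the existence of geodesics) and $W(\cdot,y)''\ge W(\cdot,y)$ (Section~\ref{sec:momentum}). For two geodesics from one point, $Q$ is largest at the far ends, when compared with its values along a suitable curve in the $(s,t)$-rectangle (Section~\ref{sec:monotone}), and this yields $\cos\angle\ge-Q(\ell_0,\ell_1)$ (Section~\ref{sec:angles}). The angle criterion asks for the same bound with $\cosh\hat d$ in place of $W$, and $W$ may be larger by Example~\ref{ex:tripod}. Cutting the triangle into thin triangles removes the loss (Section~\ref{sec:proof}).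

\section{Geodesics of $\hat d$}\label{sec:geodesics}

For Lipschitz curves on $[0,1]$ put $\hat E(\gamma)=\frac12\int_0^1v_\gamma^2$. By the Cauchy--Schwarz inequality, $\hat E(\gamma)\ge\frac12\hat L(\gamma)^2\ge\frac12\hat d(\gamma(0),\gamma(1))^2$.

There is one variation for which the minus sign in $v_\gamma^2$ causes no trouble: when a curve is pulled toward $p$, the function $f$ along the new curve is known exactly. This gives an approximate Euler--Lagrange inequality for almost minimizing curves.

\begin{lemma}\label{lem:almost}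
For $M\ge1$ there is $C=C(M)$ with the following property. Let $\gamma:[0,1]\to X$ be $M$-Lipschitz with $v_\gamma=\ell\le M$ a.e.\ and $F=f\gamma\le M$. Let $T=\hat d(\gamma(0),\gamma(1))$ and suppose that $\hat E(\gamma)\le\frac12T^2+\eta^2$ with $0\le\eta\le M^{-2}$. Then for every $M$-Lipschitz function $\psi:[0,1]\to[0,M]$ with $\psi(0)=\psi(1)=0$,
\[
\int_0^1(F'\psi'+\ell^2F\psi)\,dt\le C\eta .
\]
\end{lemma}

\begin{proof}
Let $\varphi=F\psi$. Then $0\le\varphi\le M^2$ and $|\varphi'|\le2M^2$, as $|F'|\le|\gamma'|\le M$. For $0<\varepsilon\le M^{-2}$ put $\gamma_\varepsilon=[\gamma,p]_{\varepsilon\varphi}$. Below $O(\cdot)$ has constants depending only on $M$. In a frame for the pair $(\gamma,p)$ the second vector is $0$, $|z|=r(\gamma)\le M$, and the first vector $\dot x$ satisfies $z\cdot\dot x=-(\frac12r(\gamma)^2)'=-FF'$. By \eqref{eq:frameineq},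
\[
|\gamma_\varepsilon'|^2\le|(1-\varepsilon\varphi)\dot x+\varepsilon\varphi'z|^2=|\gamma'|^2-2\varepsilon\big(\varphi|\gamma'|^2+\varphi'FF'\big)+O(\varepsilon^2).
\]
Since $r(\gamma_\varepsilon)=(1-\varepsilon\varphi)r(\gamma)$, we have $f\gamma_\varepsilon=\Phi(\varepsilon\varphi,F)$ with $\Phi(u,F)=\sqrt{1+(1-u)^2(F^2-1)}$, which is smooth near $[0,1]\times[1,M]$. From $\Phi(0,F)=F$ and $\Phi_u(0,F)=-(F-F^{-1})$ we get $\Phi_u=-(F-F^{-1})+O(u)$ and $\Phi_F=1-u(1+F^{-2})+O(u^2)$. Hence
\[
(f\gamma_\varepsilon)'=\varepsilon\varphi'\Phi_u+F'\Phi_F=F'-\varepsilon\big(\varphi(F-F^{-1})\big)'+O(\varepsilon^2)=F'-\varepsilon\big(\psi(F^2-1)\big)'+O(\varepsilon^2).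
\]
With $|\gamma'|^2=\ell^2+F'^2$ and $\varphi=F\psi$, the coefficient of $\varepsilon$ in the resulting bound for $\frac12(v_{\gamma_\varepsilon}^2-v_\gamma^2)$ is
\[
-F\psi(\ell^2+F'^2)-(F'\psi+F\psi')FF'+F'\big(\psi'(F^2-1)+2\psi FF'\big)=-\ell^2F\psi-F'\psi' .
\]
So $\hat E(\gamma_\varepsilon)-\hat E(\gamma)\le-\varepsilon\int(F'\psi'+\ell^2F\psi)+C_1\varepsilon^2$ with $C_1=C_1(M)$. The curve $\gamma_\varepsilon$ has the endpoints of $\gamma$, so the left side is at least $\frac12T^2-\hat E(\gamma)\ge-\eta^2$. Thus $\int(F'\psi'+\ell^2F\psi)\le\eta^2/\varepsilon+C_1\varepsilon$. Take $\varepsilon=\eta$ if $\eta>0$, and let $\varepsilon\to0$ if $\eta=0$.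
\end{proof}

Now take a minimizing sequence $\gamma_n$. Compactness is available only for the real functions $F_n=f\gamma_n$. Weak convergence of $F_n'$ is not enough, because $-\int F_n'^2$ is semicontinuous in the wrong direction; Lemma~\ref{lem:almost} upgrades it to strong convergence. The curves themselves are shown to be Cauchy by comparing them with their midpoint curves.

\begin{proposition}\label{prop:limit}
Let $x\ne y$ and $T=\hat d(x,y)$. Let $\gamma_n:[0,1]\to X$ be Lipschitz curves from $x$ to $y$ with $v_{\gamma_n}=\ell_n$ a.e.\ and $\ell_n\to T$. Then a subsequence converges uniformly to a Lipschitz curve $\gamma$ with $v_\gamma=T$ a.e., and $F=f\gamma$ satisfies $F''\ge T^2F$ weakly.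
\end{proposition}

\begin{proof}
By \eqref{eq:speed}, $\rho(\gamma_n)\le\rho(x)+\ell_n$ and $|\gamma_n'|\le\cosh(\rho(x)+\ell_n)\,\ell_n$. So there is $L\ge1$ that bounds all $\ell_n$, all $F_n=f\gamma_n$, and the Lipschitz constants of all $\gamma_n$ and $F_n$. By the Arzel\`a--Ascoli theorem we may assume that $F_n\to F$ uniformly; then $\delta_n=\sup|F_n-F|\le L$. Also $\int F_n'\phi\to\int F'\phi$ for step functions $\phi$ and hence for all $\phi\in L^1$. Write $\hat E(\gamma_n)=\frac12\ell_n^2=\frac12T^2+\eta_n^2$ with $\eta_n\to0$. For a fixed test function $\psi$, Lemma~\ref{lem:almost} applies for large $n$ with a fixed $M$, and the limit is $\int(F'\psi'+T^2F\psi)\le0$. So $F''\ge T^2F$ weakly, $F$ is convex, and the Stieltjes measure $\mu$ of $F'_+$ is finite with $\mu\ge T^2F\,dt\ge T^2dt$.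

\emph{Strong convergence of $F_n'$.} We would like to test with $F_n-F$, but it may be negative. Let $b_n(t)=\min(\delta_n,2Lt,2L(1-t))$. Since $F_n=F$ at $0$ and $1$, we have $|F_n-F|\le b_n$. So $\psi_n=F_n-F+b_n$ is $4L$-Lipschitz, vanishes at $0$ and $1$, and $0\le\psi_n\le2L$. Lemma~\ref{lem:almost} with $M=4L$ gives $\int F_n'\psi_n'\le C\eta_n$ for large $n$, and therefore
\[
\int F_n'(F_n'-F')\le C\eta_n+L\int|b_n'|\le C\eta_n+2L\delta_n\to0 .
\]
As $\int F_n'F'\to\int F'^2$, this yields $\int(F_n'-F')^2=\int F_n'(F_n'-F')-\int F'(F_n'-F')\to0$.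

\emph{The Cauchy property.} Let $c=[\gamma_n,\gamma_m]_{1/2}$, a Lipschitz curve from $x$ to $y$, and put $\bar F=\frac12(F_n+F_m)$ and $K=K(\gamma_n(t),\gamma_m(t))$. By \eqref{eq:frameineq}, $|c'|^2\le\frac12(|\gamma_n'|^2+|\gamma_m'|^2)$. By \eqref{eq:fconv},
\[
(fc)^2\le\tfrac12F_n^2+\tfrac12F_m^2-\tfrac14d(\gamma_n,\gamma_m)^2=\bar F^2-\tfrac14K,\qquad\text{so}\qquad fc\le\bar F-\frac K{8\bar F}.
\]
This bounds $fc$, while $\hat E(c)$ contains $-(fc)'^2$. The remedy, used again in Section~\ref{sec:momentum}, is to bound the concave term by its tangent line at $F'$ and integrate by parts: $-\frac12(fc)'^2\le\frac12F'^2-F'(fc)'=-\frac12F'^2+F'(F-fc)'$, and $\int F'(F-fc)'=-\int(F-fc)\,d\mu$ by \eqref{eq:parts}. Since $\mu\ge0$ and $|\gamma_n'|^2=\ell_n^2+F_n'^2$,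
\[
\tfrac12T^2\le\hat E(c)\le\tfrac14(\ell_n^2+\ell_m^2)+\tfrac14\!\int(F_n'^2-F'^2)+\tfrac14\!\int(F_m'^2-F'^2)-\!\int(F-\bar F)\,d\mu-\!\int\frac K{8\bar F}\,d\mu .
\]
As $n,m\to\infty$ the first term on the right tends to $\frac12T^2$ and the next three tend to $0$. By Lemma~\ref{lem:K} the last integral is at least $\frac{T^2}{8L^3}\int_0^1d(\gamma_n,\gamma_m)^2dt$, which therefore tends to $0$. The function $d(\gamma_n,\gamma_m)$ is $2L$-Lipschitz, so if its maximum is $\epsilon$, it is at least $\epsilon/2$ on an interval of length $\min(1,\epsilon/4L)$. Hence $\gamma_n$ is uniformly Cauchy, and since $X$ is complete it converges to an $L$-Lipschitz curve $\gamma$ with $f\gamma=F$.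

\emph{The speed of the limit.} We have $|\gamma_n'|=\sqrt{\ell_n^2+F_n'^2}\to\sqrt{T^2+F'^2}$ in $L^2$, since the difference is at most $|\ell_n-T|+|F_n'-F'|$. So $d(\gamma(s),\gamma(t))\le\int_s^t\sqrt{T^2+F'^2}$, hence $|\gamma'|^2\le T^2+F'^2$ and $v_\gamma\le T$ a.e. As $\int_0^1v_\gamma\ge T$, we get $v_\gamma=T$ a.e.
\end{proof}

\begin{corollary}\label{cor:geod}
The space $(X,\hat d)$ is geodesic. Every $\hat d$-geodesic $\gamma:[0,\ell]\to X$, $\ell>0$, is Lipschitz with $v_\gamma=1$ a.e., and $F=f\gamma$ satisfies $F''\ge F$ weakly; in particular $F$ is convex. Moreover $|F'_\pm|\le\sinh\rho(\gamma)$, so $F-|F'_\pm|\ge e^{-\rho(\gamma)}$, and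
\begin{equation}\label{eq:short}
t^2\le K(\gamma(0),\gamma(t))\le t^2+o(t^2)\qquad(t\to0).
\end{equation}
\end{corollary}

\begin{proof}
For $x\ne y$, Lemma~\ref{lem:reparam} provides a sequence as in Proposition~\ref{prop:limit}. The limit satisfies $\hat d(\gamma(s),\gamma(t))\le T|s-t|$ with equality for $s=0$, $t=1$, hence always by the triangle inequality. After rescaling it is a $\hat d$-geodesic.

Geodesics are not yet known to be unique, so a given geodesic must be compared with those just constructed. Let $\bar\gamma(t)=\gamma(\ell t)$, $t\in[0,1]$. Let $\gamma_n$ be the concatenation of limit curves as above from $\bar\gamma(i/n)$ to $\bar\gamma((i+1)/n)$, rescaled to $[i/n,(i+1)/n]$. Then $v_{\gamma_n}=\ell$ a.e.\ and $\hat d(\gamma_n(t),\bar\gamma(t))\le2\ell/n$, so $\gamma_n\to\bar\gamma$ uniformly by \eqref{eq:basic}. The limit in Proposition~\ref{prop:limit} is therefore $\bar\gamma$, and rescaling gives the claims on $v_\gamma$ and $F''$. By \eqref{eq:basic}, $\rho\gamma$ is $1$-Lipschitz, so $|F(s+h)-F(s)|\le\cosh(\rho(\gamma(s))+|h|)-\cosh\rho(\gamma(s))$,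 which bounds the one-sided derivatives.

The first inequality in \eqref{eq:short} is Lemma~\ref{lem:K}. By convexity $F'(u)\to F'_+(0)$ as $u\downarrow0$, so $d(\gamma(0),\gamma(t))\le\int_0^t\sqrt{1+F'^2}=t\sqrt{1+F'_+(0)^2}+o(t)$ and $F(t)-F(0)=tF'_+(0)+o(t)$. This gives the second.
\end{proof}

\section{The momentum parameter and the first variation}\label{sec:momentum}

We now want to vary a $\hat d$-geodesic toward an arbitrary curve. Only the upper bound \eqref{eq:fconv} for $f$ is then available, so we linearize again. For real numbers $n$ and $|\phi|\le u$,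
\begin{equation}\label{eq:young}
\sqrt{u^2-\phi^2}\le\sqrt{1+n^2}\;u-n\phi ,
\end{equation}
because the right side is nonnegative and its square exceeds $u^2-\phi^2$ by $(nu-\sqrt{1+n^2}\,\phi)^2$. For $u=|\gamma'|=\sqrt{1+F'^2}$ and $\phi=F'$, equality holds when $n=F'$. So a geodesic also minimizes the functional $\int\sqrt{1+n^2}\,|\zeta'|-n(f\zeta)'$ with $n=F'$, the ``momentum''. After integration by parts the second term becomes $f(\zeta)\,n'$, and $n'\ge0$ by convexity: the functional is then increasing in $|\zeta'|$ and in $f(\zeta)$, the two quantities that the CAT(0) condition bounds from above.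

Since $F'$ may jump, we use a new parameter $\theta$ in which the curve rests at a jump point while $n$ runs through $[F'_-,F'_+]$. The parameter is the value of $\tanh s\,F'-F$. On the hyperboloid, $\iota\gamma-\tanh s\,(\iota\gamma)'=\mathbf q/\cosh s$, so this value is $-f(q)/\cosh s$ for every geodesic from $q$. Section~\ref{sec:monotone} shows why this is the right way to synchronize two geodesics.

Let $\gamma:[0,\ell]\to X$, $\ell>0$, be a $\hat d$-geodesic and $F=f\gamma$. For $s\in(0,\ell)$ put $A(s)=\tanh s\,F'_+(s)-F(s)$. Let $\mu$ be the Stieltjes measure of $F'_+$ and $c_0=\min e^{-\rho(\gamma)}>0$. By the product rule and Corollary~\ref{cor:geod},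
\begin{equation}\label{eq:dA}
dA=\tanh s\,d\mu-\tanh^2\!s\,F'ds\ge\tanh s\,(F-|F'|)\,ds\ge c_0\tanh s\,ds .
\end{equation}
So $A$ is strictly increasing and right-continuous, $A(s-)=\tanh s\,F'_-(s)-F(s)$, and the limits $\theta_*=A(0+)=-f(\gamma(0))$ and $\Theta=A(\ell-)$ are finite. For $\theta\in(\theta_*,\Theta)$ let $s(\theta)=\sup\{s\in(0,\ell):A(s)\le\theta\}\in(0,\ell)$, and put $s(\Theta)=\ell$. On $(\theta_*,\Theta]$ define
\[
x=\gamma(s),\qquad f_x=f(x)=F(s),\qquad n=\frac{\theta+f_x}{\tanh s},\qquad\nu=\sqrt{1+n^2}.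
\]
From now on a prime on a function of $\theta$ is a derivative in $\theta$.

\begin{lemma}\label{lem:momentum}
The function $s$ maps $(\theta_*,\Theta]$ onto $(0,\ell]$. The functions $s$ and $n$ are nondecreasing and Lipschitz on compact subintervals of $(\theta_*,\Theta]$, the function $n$ is bounded, and a.e.
\begin{equation}\label{eq:mom}
n'\ge f_x\,s'\ge0,\qquad|x'|=\nu s',\qquad f_x'=ns' .
\end{equation}
There are $c>0$ and a function $\epsilon(s)\to0$ as $s\downarrow0$ such that for $\theta\in(\theta_*,\Theta)$
\begin{equation}\label{eq:start}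
c\,s(\theta)^2\le\theta-\theta_*\le s(\theta)\,\epsilon(s(\theta)).
\end{equation}
\end{lemma}

\begin{proof}
The function $s$ is nondecreasing by definition, and $s(A(s_0))=s_0$ for $s_0\in(0,\ell)$ because $A$ is strictly increasing. So $s$ is onto, tends to $0$ at $\theta_*$, and is continuous at $\Theta$. For $\theta<\Theta$ and $s=s(\theta)$ we have $A\le\theta$ to the left of $s$ and $A>\theta$ to the right, so $A(s-)\le\theta\le A(s)$; that is, $n(\theta)\in[F'_-(s),F'_+(s)]$. Hence $n$ is bounded. Let $\theta<\tilde\theta<\Theta$ and $\tilde s=s(\tilde\theta)$. If $s<\tilde s$, then by \eqref{eq:dA} and $\mu\ge F\,ds$,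
\[
\tilde\theta-\theta\ge A(\tilde s-)-A(s)\ge c_0\tanh(s)\,(\tilde s-s),\qquad n(\tilde\theta)-n(\theta)\ge F'_-(\tilde s)-F'_+(s)\ge\int_s^{\tilde s}F .
\]
If $s=\tilde s$, the outer inequalities hold as well, by the formula for $n$. The first inequality, extended to $\tilde\theta=\Theta$ by continuity, gives the Lipschitz property of $s$ and then of $n$; the second gives $n'\ge F(s)s'$. For a.e.\ $\theta$ with $s'>0$, the function $F$ is differentiable at $s(\theta)$, so $F'(s)=n$, and $|\gamma'|(s)=\sqrt{1+F'(s)^2}=\nu$. Now \eqref{eq:chain} gives the rest of \eqref{eq:mom}.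

For \eqref{eq:start}, first $\theta-\theta_*\ge A(s-)-A(0+)\ge c_0\log\cosh s\ge cs^2$, as $s^{-2}\log\cosh s$ has a positive lower bound on $(0,\ell]$. Second, convexity gives $F(s)-F(0)\ge sF'_+(0)$, so $\theta-\theta_*\le A(s)+F(0)\le s\,(F'_+(s)-F'_+(0))+O(s^3)=o(s)$.
\end{proof}

\begin{lemma}\label{lem:dual}
Let $I=[\theta',\theta'']\subset(\theta_*,\Theta]$. For every Lipschitz curve $\zeta:I\to X$ with the endpoints of $x|_I$,
\[
\int_I\big(\nu|\zeta'|+f(\zeta)\,n'\big)\,d\theta\ \ge\ \int_I\big(\nu|x'|+f_x\,n'\big)\,d\theta .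
\]
\end{lemma}

\begin{proof}
By \eqref{eq:young}, $\int_I\big(\nu|\zeta'|-n(f\zeta)'\big)\ge\hat L(\zeta)\ge\hat d(x(\theta'),x(\theta''))=\int_Is'$. By \eqref{eq:mom}, $s'=(1+n^2)s'-n^2s'=\nu|x'|-nf_x'$. Integrate $-n(f\zeta)'$ and $-nf_x'$ by parts; the boundary terms agree.
\end{proof}

The first variation of this functional takes a simple form once frames are lifted to Minkowski space. Let $(\dot x,\dot y,z)$ be a frame for Lipschitz curves $x,y$, and write $f_x,f_y,D,K,W$ for the values along the pair and $\Delta=f_y-f_x$. The \emph{lifted frame} in $\mathbb R^2\times\mathbb R$ is $\dot{\mathbf x}=(\dot x,f_x')$, $\dot{\mathbf y}=(\dot y,f_y')$, $\mathbf z=(z,\Delta)$. By \eqref{eq:frame}, a.e.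
\begin{equation}\label{eq:lift}
\langle\mathbf z,\mathbf z\rangle=K=2(W-1),\qquad W'=(\tfrac12D^2)'-\Delta\Delta'=\langle\mathbf z,\dot{\mathbf y}-\dot{\mathbf x}\rangle .
\end{equation}

\begin{lemma}[first variation]\label{lem:first}
Let $I\subset(\theta_*,\Theta]$ be a compact interval, $x=\gamma(s(\theta))$, $y:I\to X$ a Lipschitz curve, $(\dot x,\dot y,z)$ a frame for $(x,y)$, and $\varphi\ge0$ a Lipschitz function vanishing at the endpoints of $I$. Then for a.e.\ $\theta\in I$ there is a vector $\mathbf a=(a,n)\in\mathbb R^2\times\mathbb R$ with $\langle\mathbf a,\mathbf a\rangle=1$ and $\dot{\mathbf x}=s'\mathbf a$, and there is an integrable function $\Gamma$ on $I$ with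
\[
\int_I\Gamma\,d\theta\ge0,\qquad\Gamma\le\langle\mathbf a,\varphi\dot{\mathbf y}+\varphi'\mathbf z\rangle-\varphi Ws'\quad\text{a.e.}
\]
\end{lemma}

The function $\Gamma$ appears because the right side depends on the frame and need not be measurable. In applications we bound it by a measurable function, whose integral is then nonnegative.

\begin{proof}
Put $w=\varphi\dot y+\varphi'z$. If $s'>0$, let $a=\dot x/s'$. If $s'=0$, then $\dot x=0$, and we let $a$ be a vector of length $\nu$ with $a\cdot w=\nu|w|$. By \eqref{eq:mom}, $|a|=\nu$ and $\dot{\mathbf x}=s'\mathbf a$ in both cases.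

Fix $\varepsilon_j\downarrow0$ with $\varepsilon_j\varphi\le1$, let $\zeta_j=[x,y]_{\varepsilon_j\varphi}$, and put
\[
G_j=\varepsilon_j^{-1}\big[\nu(|\zeta_j'|-|x'|)+(f(\zeta_j)-f_x)\,n'\big].
\]
These functions are measurable, and $\int_IG_j\ge0$ by Lemma~\ref{lem:dual}. By \eqref{eq:frameineq}, $|\zeta_j'|\le|\dot x+\varepsilon_j(w-\varphi\dot x)|$. With $\lambda=\varepsilon_j\varphi$, inequality \eqref{eq:fconv} reads
\[
f(\zeta_j)^2-f_x^2\le\lambda(f_y^2-f_x^2-D^2)+\lambda^2D^2=\lambda(2f_x\Delta-K)+\lambda^2D^2 ,
\]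
and $\beta-\alpha\le(\beta^2-\alpha^2)/(2\alpha)$ for $\alpha,\beta>0$. Since $n'\ge0$,
\[
G_j\le\nu\,\frac{|\dot x+\varepsilon_j(w-\varphi\dot x)|-|\dot x|}{\varepsilon_j}+\varphi n'\Big(\Delta-\frac K{2f_x}\Big)+\varepsilon_j\frac{n'\varphi^2D^2}{2f_x}.
\]
The first term is at most $\nu(\varphi|y'|+|\varphi'|D+\varphi|x'|)$, so the $G_j$ are uniformly bounded above, and the reverse Fatou lemma shows that $G=\limsup G_j$ is integrable with $\int_IG\ge0$. If $s'>0$, the first term tends to the directional derivative $a\cdot(w-\varphi\dot x)=a\cdot w-\varphi\nu^2s'$. If $s'=0$, it equals $\nu|w|=a\cdot w$. Using $n'\ge f_xs'$ and $K\ge0$,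
\[
G\le a\cdot w-\varphi(1+n^2)s'+\varphi n'\Delta-\tfrac12\varphi Ks'=a\cdot w-\varphi n^2s'+\varphi n'\Delta-\varphi Ws' .
\]
Finally $a\cdot w=\langle\mathbf a,\varphi\dot{\mathbf y}+\varphi'\mathbf z\rangle+n\varphi f_y'+n\varphi'\Delta$, and $\Delta'=f_y'-ns'$ gives
\[
n\varphi f_y'+n\varphi'\Delta-\varphi n^2s'+\varphi n'\Delta=(\varphi n\Delta)' .
\]
The Lipschitz function $\varphi n\Delta$ vanishes at the endpoints of $I$, so $\Gamma=G-(\varphi n\Delta)'$ has the required properties.
\end{proof}

The simplest application is the variation toward a fixed point.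

\begin{proposition}\label{prop:point}
For a $\hat d$-geodesic $\gamma:[0,\ell]\to X$ and $y\in X$, the Lipschitz function $u(s)=W(\gamma(s),y)$ satisfies $u''\ge u$ weakly.
\end{proposition}

\begin{proof}
Let $\psi\ge0$ be $C^1$ with compact support in $(0,\ell)$. Apply Lemma~\ref{lem:first} with constant $y$ and $\varphi=\psi(s(\theta))$, on an interval $I$ such that the interior of $s(I)$ contains the support of $\psi$. Then $\dot{\mathbf y}=0$, and \eqref{eq:lift} and \eqref{eq:chain} give $\langle\mathbf a,\varphi'\mathbf z\rangle=\psi'(s)\langle\dot{\mathbf x},\mathbf z\rangle=-\psi'(s)W'=-\psi'(s)u'(s)s'$. So $0\le-\int_I(\psi'(s)u'(s)+\psi(s)u(s))\,s'\,d\theta=-\int(\psi'u'+\psi u)\,ds$ by \eqref{eq:cv}.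
\end{proof}

Since $K(x,p)=r^2-(f-1)^2=2f(x)-2$, we have $W(x,p)=f(x)$, and the case $y=p$ is the inequality $F''\ge F$ from which we started.

\section{Monotonicity for two geodesics}\label{sec:monotone}

Let $\gamma_0:[0,\ell_0]\to X$ and $\gamma_1:[0,\ell_1]\to X$ be $\hat d$-geodesics with $\gamma_0(0)=\gamma_1(0)=q$ and $\ell_0,\ell_1>0$, and define $Q(s,t)$ by \eqref{eq:Q}. We want to bound $Q$ at small parameters by $Q(\ell_0,\ell_1)$. The first idea is to move one parameter at a time. Let $e_i(t)=W(q,\gamma_i(t))-\cosh t$ be the \emph{defect} of $\gamma_i$; by \eqref{eq:short}, $e_i(t)=o(t^2)$ as $t\to0$.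

\begin{lemma}\label{lem:onevar}
For $0<s\le\tilde s\le\ell_0$ and $0<t\le\ell_1$,
\[
Q(s,t)\le Q(\tilde s,t)+|e_1(t)|\,\frac{\coth s}{\sinh t}.
\]
The same holds with the roles of $\gamma_0$ and $\gamma_1$ exchanged.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:point}, the Lipschitz function $U(\sigma)=W(\gamma_0(\sigma),\gamma_1(t))-\cosh\sigma\cosh t$ satisfies $U''\ge U$ weakly, and $U(0)=e_1(t)=:e$. Let $H=\sinh\sigma\,U'-\cosh\sigma\,U$. For a test function $\phi\ge0$, integrating $\phi'\cosh\sigma\,U$ by parts gives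
\[
\int H\phi'=\int\big(U'(\phi\sinh\sigma)'+U\phi\sinh\sigma\big)\le0 .
\]
So $H$ agrees a.e.\ with a nondecreasing function, whose limit at $0$ is $-e$ because $U'$ is bounded. Thus $(U/\sinh\sigma)'=H/\sinh^2\sigma\ge-e/\sinh^2\sigma=(e\coth\sigma)'$ a.e., and $U/\sinh\sigma-e\coth\sigma$ is nondecreasing. Compare the values at $s$ and $\tilde s$ and divide by $\sinh t$.
\end{proof}

If the defects vanished, $Q$ would be monotone in each variable and we would be done. But the defect can be positive, as for the geodesic from $x$ to $y$ in Example~\ref{ex:tripod}, and for fixed $t$ the error term is then unbounded as $s\to0$. The lemma is useful only when $t$ is small and $s$ is comparable to $t$. To get there from $(\ell_0,\ell_1)$, both parameters have to move at once.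

Let $s(\theta),n_0(\theta)$ on $(\theta_*,\Theta_0]$ and $t(\theta),n_1(\theta)$ on $(\theta_*,\Theta_1]$ be the functions of Section~\ref{sec:momentum} for $\gamma_0$ and $\gamma_1$. Both start at $\theta_*=-f(q)$. After exchanging the geodesics we may assume $\Theta_0\le\Theta_1$, and we put $s(\theta)=\ell_0$ on $[\Theta_0,\Theta_1]$.

\begin{proposition}\label{prop:mono}
$Q(s(\tau),t(\tau))\le Q(\ell_0,\ell_1)$ for all $\tau\in(\theta_*,\Theta_0)$.
\end{proposition}

Write $x=\gamma_0(s(\theta))$, $y=\gamma_1(t(\theta))$, $S_0=\sinh s$, $C_0=\cosh s$, $S_1=\sinh t$, $C_1=\cosh t$; the letters $D,\Delta,K,W,Q$ denote values at the pair $(x,y)$. All these functions are Lipschitz on compact subintervals of $(\theta_*,\Theta_1]$. Put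
\[
g_0=\frac{S_0}{S_1},\qquad g_1=\frac{S_1}{S_0},\qquad P_0=\frac{C_0W-C_1}{S_1},\qquad P_1=\frac{C_1W-C_0}{S_0}.
\]
Differentiating $Q=(W-C_0C_1)/(S_0S_1)$, the coefficient of $s'$ at fixed $W$ is
\[
-\frac{C_1}{S_1}-\frac{C_0(W-C_0C_1)}{S_0^2S_1}=-\frac{C_0W-C_1(C_0^2-S_0^2)}{S_0^2S_1}=-\frac{P_0}{S_0^2},
\]
and exchanging the indices gives the coefficient of $t'$. Therefore
\begin{equation}\label{eq:Qprime}
Q'=\frac{W'}{S_0S_1}-\frac{s'P_0}{S_0^2}-\frac{t'P_1}{S_1^2}.
\end{equation}

We move $x$ toward $y$ by the fraction $\varepsilon\chi_0g_0$ and $y$ toward $x$ by the fraction $\varepsilon\chi_1g_1$, and add the two first variation inequalities. The factor $g_0$ comes from the hyperboloid: there the component of $g_0(\iota y-\iota x)$ orthogonal to the plane spanned by $\mathbf q$ and $\mathbf u_0$ is $S_0$ times the corresponding component of $\mathbf u_1$, which is the velocity field of a rotation of $\gamma_0$ about $q$. The cutoffs $\chi_i$ must vanish at the ends. Their derivatives produce the products of $\mathbf z$ with the unit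 tangents of the two curves, and only the combination \eqref{eq:lift} of these products is known. The choice $\chi_0'=-s'/S_0^2$, $\chi_1'=-t'/S_1^2$ produces this combination with the weight $1/(S_0S_1)$ of \eqref{eq:Qprime}.

\begin{proof}[Proof of Proposition~\ref{prop:mono}]
\emph{Step 1: the two variations.} Let $\theta_*<\theta_a<\theta_b<\tau$. Let $\beta$ increase linearly from $0$ to $1$ on $[\theta_a,\theta_b]$ and equal $1$ afterwards. On $[\theta_a,\Theta_1]$ put
\[
\chi_0=\beta\,\big[\coth s(\max(\theta,\tau))-\coth\ell_0\big],\qquad\chi_1=\beta\,\big[\coth t(\max(\theta,\tau))-\coth\ell_1\big],\qquad\varphi_i=\chi_ig_i .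
\]
These functions are nonnegative and Lipschitz; $\chi_0$ vanishes at $\theta_a$ and on $[\Theta_0,\Theta_1]$, and $\chi_1$ vanishes at $\theta_a$ and $\Theta_1$. Fix one frame $(\dot x,\dot y,z)$ for $(x,y)$ on $[\theta_a,\Theta_1]$. Apply Lemma~\ref{lem:first} to $\gamma_0$ on $[\theta_a,\Theta_0]$ with this frame and $\varphi_0$, and to $\gamma_1$ on $[\theta_a,\Theta_1]$ with the frame $(\dot y,\dot x,-z)$ and $\varphi_1$. This gives vectors $\mathbf a=(a,n_0)$, $\mathbf b=(b,n_1)$ and functions $\Gamma_0,\Gamma_1$. On $(\Theta_0,\Theta_1)$, where $x$ is constant, put $\Gamma_0=0$ and $\mathbf a=((1,0),0)$. Then $\int_{\theta_a}^{\Theta_1}\Gamma_i\ge0$ and, a.e.\ on $(\theta_a,\Theta_1)$,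
\[
\langle\mathbf a,\mathbf a\rangle=\langle\mathbf b,\mathbf b\rangle=1,\qquad\dot{\mathbf x}=s'\mathbf a,\qquad\dot{\mathbf y}=t'\mathbf b,\qquad W'=t'\langle\mathbf z,\mathbf b\rangle-s'\langle\mathbf z,\mathbf a\rangle,
\]
\[
\Gamma_0\le\chi_0I_0+\chi_0'g_0\langle\mathbf a,\mathbf z\rangle,\qquad\Gamma_1\le\chi_1I_1-\chi_1'g_1\langle\mathbf b,\mathbf z\rangle,
\]
where
\[
I_0=g_0t'\langle\mathbf a,\mathbf b\rangle+g_0'\langle\mathbf a,\mathbf z\rangle-g_0Ws',\qquad I_1=g_1s'\langle\mathbf a,\mathbf b\rangle-g_1'\langle\mathbf b,\mathbf z\rangle-g_1Wt' .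
\]

\emph{Step 2: an identity.} Let
\[
\mathcal E=C_0C_1W-1-C_0S_1\langle\mathbf z,\mathbf b\rangle+S_0C_1\langle\mathbf z,\mathbf a\rangle-S_0S_1\langle\mathbf a,\mathbf b\rangle .
\]
We claim that
\begin{equation}\label{eq:IP}
I_0+P_0'=-\frac{t'}{S_1^2}\,\mathcal E,\qquad I_1+P_1'=-\frac{s'}{S_0^2}\,\mathcal E .
\end{equation}
Insert into $I_0+P_0'$ the derivatives
\[
g_0'=\frac{C_0s'}{S_1}-\frac{S_0C_1t'}{S_1^2},\qquad P_0'=\frac{S_0Ws'+C_0W'-S_1t'}{S_1}-\frac{(C_0W-C_1)C_1t'}{S_1^2}
\]
and the formula for $W'$. The coefficient of $s'$ is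
\[
\frac{C_0}{S_1}\langle\mathbf a,\mathbf z\rangle-\frac{S_0}{S_1}W+\frac{S_0}{S_1}W-\frac{C_0}{S_1}\langle\mathbf z,\mathbf a\rangle=0,
\]
and the coefficient of $t'$ is
\[
\frac{S_0}{S_1}\langle\mathbf a,\mathbf b\rangle-\frac{S_0C_1}{S_1^2}\langle\mathbf a,\mathbf z\rangle+\frac{C_0}{S_1}\langle\mathbf z,\mathbf b\rangle-\frac{S_1^2-C_1^2+C_0C_1W}{S_1^2}=-\frac{\mathcal E}{S_1^2},
\]
since $S_1^2-C_1^2=-1$. The substitution that exchanges $s$ with $t$ and $\mathbf a$ with $\mathbf b$ and replaces $\mathbf z$ by $-\mathbf z$ fixes $\mathcal E$ and the formula for $W'$, and it turns $g_0,P_0,I_0$ into $g_1,P_1,I_1$. This gives the second identity.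

\emph{Step 3: $\mathcal E\ge0$ on $(\theta_a,\Theta_0)$.} Let $\mathbf v=\mathbf z-\tanh t\,\mathbf b+\tanh s\,\mathbf a$. Expanding with $\langle\mathbf z,\mathbf z\rangle=2(W-1)$,
\[
C_0C_1\langle\mathbf v,\mathbf v\rangle=2\mathcal E+2-2C_0C_1+C_0C_1(\tanh^2s+\tanh^2t)=2\mathcal E+2-\frac{C_1}{C_0}-\frac{C_0}{C_1},
\]
where we used $\tanh^2=1-1/\cosh^2$. Hence
\begin{equation}\label{eq:E}
2\mathcal E=C_0C_1\langle\mathbf v,\mathbf v\rangle+\frac{(C_0-C_1)^2}{C_0C_1}.
\end{equation}
The Minkowski form is indefinite, and this is where the common parameter is used: by the definition of $n_0$ and $n_1$, the last coordinate of $\mathbf v$ is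
\[
\Delta-\tanh t\,n_1+\tanh s\,n_0=(f_y-f_x)-(\theta+f_y)+(\theta+f_x)=0 .
\]
So $\langle\mathbf v,\mathbf v\rangle\ge0$ and $\mathcal E\ge0$.

Since $s',t'\ge0$, we get $I_0\le-P_0'$ and $I_1\le-P_1'$ on $(\theta_a,\Theta_0)$. On $(\Theta_0,\Theta_1)$ the sign of $\mathcal E$ is unknown, but there $\chi_0=0$, and $I_1=-P_1'$ because $s'=0$. As $\chi_i\ge0$, a.e.\ on $(\theta_a,\Theta_1)$
\begin{equation}\label{eq:sum}
\Gamma_0+\Gamma_1\le-(\chi_0P_0+\chi_1P_1)'+Z,\qquad Z=\chi_0'\big(P_0+g_0\langle\mathbf a,\mathbf z\rangle\big)+\chi_1'\big(P_1-g_1\langle\mathbf b,\mathbf z\rangle\big).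
\end{equation}

\emph{Step 4: the term $Z$.} On $(\tau,\Theta_1)$ we have $\chi_0'=-s'/S_0^2$ (both sides vanish beyond $\Theta_0$) and $\chi_1'=-t'/S_1^2$, so
\[
Z=-\frac{s'P_0}{S_0^2}-\frac{t'P_1}{S_1^2}+\frac{t'\langle\mathbf b,\mathbf z\rangle-s'\langle\mathbf a,\mathbf z\rangle}{S_0S_1}=Q'
\]
by \eqref{eq:Qprime}. On $(\theta_b,\tau)$ the cutoffs are constant and $Z=0$. On $(\theta_a,\theta_b)$ we have $0\le\chi_i'\le M\beta'$; here and below $M$ denotes constants independent of $\theta_a,\theta_b$. The curves $\gamma_i$ are Lipschitz and start at $q$, so $|\Delta|\le D\le M(s+t)$ and $0\le W-1\le M(s+t)^2$, hence $|C_0W-C_1|,|C_1W-C_0|\le M(s+t)^2$. Since $n_0,n_1$ are bounded, $|\langle\mathbf a,\mathbf z\rangle|,|\langle\mathbf b,\mathbf z\rangle|\le MD$. With $g_0\le Ms/t$ and $g_1\le Mt/s$ this gives $Z\le M\beta'Y$ on $(\theta_a,\theta_b)$, where $Y=s^2/t+t^2/s+s+t$.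

\emph{Step 5: conclusion.} The function $\chi_0P_0+\chi_1P_1$ is Lipschitz and vanishes at $\theta_a$ and $\Theta_1$. Replace $Z$ in \eqref{eq:sum} by the measurable bound of Step 4 and integrate; since $\int\beta'=1$,
\[
0\le M\sup_{[\theta_a,\theta_b]}Y+Q(\ell_0,\ell_1)-Q(s(\tau),t(\tau)).
\]
By \eqref{eq:start} for both geodesics, $cs^2\le\theta-\theta_*=o(t)$ and $ct^2\le\theta-\theta_*=o(s)$ as $\theta\downarrow\theta_*$. So $Y\to0$, and we let $\theta_b\downarrow\theta_*$.
\end{proof}

\begin{remark}
On the hyperboloid, with the true tangent and chord vectors in place of the frame, $\mathbf v=(\iota y-\tanh t\,\mathbf b)-(\iota x-\tanh s\,\mathbf a)=(C_1^{-1}-C_0^{-1})\,\mathbf q$. Then $\langle\mathbf v,\mathbf v\rangle=-(C_0-C_1)^2/(C_0C_1)^2$ and the right side of \eqref{eq:E} is $0$ for all $s,t$. In particular $\langle\mathbf v,\mathbf v\rangle$ is negative for $s\neq t$, and $s=t$ is exactly the synchronization by $\theta$.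
\end{remark}

\section{The angle estimate}\label{sec:angles}

\begin{proposition}\label{prop:angle}
For $\gamma_0,\gamma_1$ as in Section~\ref{sec:monotone}, the Alexandrov angle in $(X,\hat d)$ satisfies
\[
\cos\angle_q(\gamma_0,\gamma_1)\ge-Q(\ell_0,\ell_1)=\frac{\cosh\ell_0\cosh\ell_1-W(\gamma_0(\ell_0),\gamma_1(\ell_1))}{\sinh\ell_0\sinh\ell_1}.
\]
\end{proposition}

The lower limit in \eqref{eq:angle} runs over all small pairs $(s,t)$, while Proposition~\ref{prop:mono} controls one curve of pairs. Lemma~\ref{lem:onevar} extends the control to comparable parameters, and the triangle inequality does the rest.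

\begin{proof}
Let $Q_e=Q(\ell_0,\ell_1)$, and denote the functions of Section~\ref{sec:monotone} by $s(\cdot),t(\cdot)$.

\emph{Step 1: comparable parameters.} For small $s,t>0$ choose $\tau_0,\tau_1$ with $s(\tau_0)=s$ and $t(\tau_1)=t$. Both are less than $\Theta_0$, since they tend to $\theta_*$ by \eqref{eq:start}. If $\tau_0\le\tau_1$, then $s\le s(\tau_1)$, and Lemma~\ref{lem:onevar} and Proposition~\ref{prop:mono} give
\[
Q(s,t)\le Q(s(\tau_1),t(\tau_1))+|e_1(t)|\frac{\coth s}{\sinh t}\le Q_e+\frac{o(t^2)}{st}.
\]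
If $\tau_0\ge\tau_1$, then $t\le t(\tau_0)$, and the exchanged form of the lemma gives $Q(s,t)\le Q_e+o(s^2)/(st)$. Fix $\Lambda\ge1$. As $s,t\to0$ with $\Lambda^{-1}\le s/t\le\Lambda$, we get $Q(s,t)\le Q_e+o(1)$ uniformly, and also $\sinh s\sinh t=st(1+o(1))$ and $2(\cosh s\cosh t-1)=s^2+t^2+o(st)$. By Lemma~\ref{lem:K},
\[
\hat d(\gamma_0(s),\gamma_1(t))^2\le2(W-1)=2\big(Q\sinh s\sinh t+\cosh s\cosh t-1\big)\le s^2+t^2+2st\,(Q_e+o(1)).
\]

\emph{Step 2: all parameters.} Let $\epsilon>0$, $\bar q=Q_e+\epsilon$, $\tilde q=\bar q+\frac1{2\Lambda}$, and $\hat d=\hat d(\gamma_0(s),\gamma_1(t))$. For small $s,t$ with $\Lambda t<s$, the triangle inequality through $\gamma_0(\Lambda t)$, Step 1, and $\sqrt{\Lambda^2+u}\le\Lambda+u/(2\Lambda)$ give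
\[
0\le\hat d\le s-\Lambda t+t\sqrt{\Lambda^2+1+2\Lambda\bar q}\le s+t\tilde q .
\]
Squaring, we obtain
\[
\frac{s^2+t^2-\hat d^{\,2}}{2st}\ge-\tilde q+\frac t{2s}(1-\tilde q^{\,2})\ge-\tilde q-\frac{\tilde q^{\,2}}{2\Lambda}.
\]
For $\Lambda s<t$ the same bound follows by passing through $\gamma_1(\Lambda s)$. Together with Step 1, the lower limit in \eqref{eq:angle} is at least $\min\{-\bar q,\,-\tilde q-\tilde q^{\,2}/(2\Lambda)\}$. Let $\Lambda\to\infty$ and then $\epsilon\to0$.
\end{proof}

\section{Thin triangles and the proof of Theorem~\ref{thm:main}}\label{sec:proof}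

By Lemma~\ref{lem:basic} and Corollary~\ref{cor:geod}, $(X,\hat d)$ is a complete geodesic space with the topology of $d$. By the angle criterion it remains to bound the angle $\angle_q$ at the vertex $q$ of a $\hat d$-geodesic triangle with distinct vertices $q,y_0,y_1$ by the comparison angle $\tilde\angle$ in $\mathbb H^2$. Let $\alpha:[0,T]\to X$ be the side from $y_0$ to $y_1$ and $\ell(u)=\hat d(q,\alpha(u))$, a $1$-Lipschitz function. If $q$ lies on $\alpha$, then $T=\ell(0)+\ell(T)$, so $\tilde\angle=\pi$ and there is nothing to show. Otherwise $\ell$ has a positive minimum. Put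
\[
\vartheta(u)=\int_0^u\frac{\sqrt{1-\ell'^2}}{\sinh\ell},\qquad\Omega=\vartheta(T).
\]
In $\mathbb H^2$, with polar coordinates $d\ell^2+\sinh^2\!\ell\,d\vartheta^2$, this is the angle swept out by a unit speed curve whose distance to the origin is $\ell(u)$ and whose polar angle increases.

\paragraph{The bound $\angle_q\le\Omega$.} We apply Proposition~\ref{prop:angle} to triangles over short pieces of $\alpha$. Since $v_\alpha=1$, the ratio $K/\hat d^{\,2}$ on short pieces tends to $1$ at almost every point of $\alpha$, but not uniformly (Example~\ref{ex:tripod}); so we average over partitions.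

For every $u$ choose a $\hat d$-geodesic from $q$ to $\alpha(u)$, the given sides for $u=0,T$. For $u\le w$ let $\omega(u,w)$ be the angle at $q$ between the chosen geodesics and put
\[
\phi(u,w)=\Big(\frac{K(\alpha(u),\alpha(w))-(\ell(u)-\ell(w))^2}{\sinh\ell(u)\,\sinh\ell(w)}\Big)^{1/2}.
\]
The radicand is nonnegative, since $K\ge(w-u)^2\ge(\ell(u)-\ell(w))^2$ by Lemma~\ref{lem:K}. The function $\phi$ is continuous, and $\phi(u,w)\le M(w-u)$ because $K\le d^2$ and $\alpha$ is Lipschitz. By Proposition~\ref{prop:angle} and $\cosh\xi\ge1+\frac12\xi^2$,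
\[
2\sin^2\frac{\omega(u,w)}2=1-\cos\omega(u,w)\le\frac{W(\alpha(u),\alpha(w))-\cosh(\ell(u)-\ell(w))}{\sinh\ell(u)\,\sinh\ell(w)}\le\frac{\phi(u,w)^2}2 .
\]
On $[0,\frac12]$ we have $(1-\xi^2)^{-1/2}\le1+\xi^2$, hence $\arcsin\xi\le\xi+\xi^3$. So $\omega\le2\arcsin(\phi/2)\le\phi+\phi^3$ whenever $w-u\le h\le1/M$.

Let $h<\min(T,1/M)$ and $u_*\in(0,h)$, and consider the partition $0,u_*,u_*+h,\dots,u_*+Nh,T$, where $N$ is maximal with $u_*+Nh\le T$. The two end intervals contribute $O(h)$ to the sum of the angles, and the cubes add up to $O(h^2)$. By the triangle inequality for angles, $\angle_q\le O(h)+\sum_{j=0}^{N-1}\phi(u_*+jh,u_*+(j+1)h)$, with $O(h)$ uniform in $u_*$. The average of the sum over $u_*\in(0,h)$ is $\frac1h\int_0^{T-h}\phi(u,u+h)\,du$, so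
\[
\angle_q\le O(h)+\int_0^{T-h}\frac{\phi(u,u+h)}h\,du .
\]
For a.e.\ $u$, $K(\alpha(u),\alpha(u+h))/h^2\to|\alpha'|^2-(f\alpha)'^2=1$ by Corollary~\ref{cor:geod}, and $(\ell(u+h)-\ell(u))/h\to\ell'(u)$. The integrand is bounded by $M$, so dominated convergence gives $\angle_q\le\Omega$.

\paragraph{The bound $\angle_q\le\tilde\angle$.} The Lipschitz curve in $\mathbb H^2$ with polar coordinates $(\ell(u),\vartheta(u))$ has speed $(\ell'^2+\sinh^2\!\ell\,\vartheta'^2)^{1/2}=1$ a.e. If $\Omega\le\pi$, its endpoints lie at distances $\ell(0),\ell(T)$ from the origin, subtend the angle $\Omega$, and are at distance at most $T$. In the comparison triangle the sides $\ell(0),\ell(T)$ enclose the angle $\tilde\angle$ and the third side is $T$. The law of cosines gives $\cos\Omega\ge\cos\tilde\angle$, so $\angle_q\le\Omega\le\tilde\angle$. If $\Omega>\pi$, choose $u_1$ with $\vartheta(u_1)=\pi$. The points with parameters $0$ and $u_1$ lie on opposite rays, so $\ell(0)+\ell(u_1)\le u_1$. With $\ell(T)\le\ell(u_1)+T-u_1$ this gives $\ell(0)+\ell(T)\le T$.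 The comparison triangle is degenerate, and $\tilde\angle=\pi\ge\angle_q$.

Thus $(X,\hat d)$ is CAT($-1$), and Theorem~\ref{thm:main} is proved. \hfill$\square$

\section{Rescaling and limits of the construction}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}]
Apply Theorem~\ref{thm:main} to the CAT(0) space $(X,kd)$ with base point $p$, and let $d_\kappa$ be the resulting metric multiplied by $k^{-1}$. It is a complete CAT($\kappa$) metric with the topology of $d$. For $kd$ the function $\rho$ is $\operatorname{arsinh}(kr)$, so the two inequalities and the formula for $d_\kappa(p,x)$ are those of Lemma~\ref{lem:basic}, divided by $k$. An isometry fixing $p$ preserves Lipschitz curves, metric derivatives and the distance to $p$, hence the lengths that define $d_\kappa$, and so does its inverse. If $r(x),r(y)\le R$, then $d_\kappa(x,y)\le d(x,y)\le2R$ and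
\[
0\le d(x,y)-d_\kappa(x,y)\le2R\,\big(\cosh(\operatorname{arsinh}(kR)+2kR)-1\big),
\]
which tends to $0$ as $k\to0$. For $X=\mathbb R^n$ the space $(X,kd)$ is again Euclidean, so Example~\ref{ex:hyp} shows that $(X,kd_\kappa)$ is $\mathbb H^n$ and $(X,d_\kappa)$ is hyperbolic space of curvature $\kappa$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:top}]
The third condition implies the second, the second implies the first because a CAT($\kappa$) space with $\kappa\le0$ is CAT(0), and the first implies the third by Theorem~\ref{thm:kappa}.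
\end{proof}

\begin{remark}\label{rem:limits}
In general the new metric cannot be chosen invariant under all isometries of $d$, nor globally bi-Lipschitz to $d$. Recall that a geodesic space is Gromov hyperbolic if, for some constant, each side of every geodesic triangle lies within that constant of the union of the other two. CAT($-1$) spaces have this property because $\mathbb H^2$ has it; the property is invariant under quasi-isometries, in particular under bi-Lipschitz homeomorphisms, of geodesic spaces; and the Euclidean plane does not have it, as large equilateral triangles show. So no CAT($-1$) metric on $\mathbb R^2$ is globally bi-Lipschitz to the Euclidean one. Suppose next that a compatible complete CAT($-1$) metric on $\mathbb R^2$ is invariant under the translations in $\mathbb Z^2$. It is complete, geodesic and locally compact, so closed balls are compact by the Hopf--Rinow theorem, and $\mathbb Z^2$ acts properly and cocompactly by isometries. By the \v{S}varc--Milnor lemma the space is quasi-isometric to $\mathbb Z^2$, hence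 to the Euclidean plane, which would then be Gromov hyperbolic.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{LS} Alexander Lytchak and Stephan Stadler, \emph{Improvements of upper curvature bounds}, arXiv:1910.05287 (2019).

\bibitem{Re} Reshetnyak, Sib. Mat. Zh. 9 (1968).

\end{thebibliography}
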